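\title{Almost strongly zero-dimensional spaces of positive dimension}

\begin{abstract}
A topological space is almost strongly zero-dimensional if each of its zero sets is a countable union of countable intersections of clopen sets. We construct in ZFC a completely regular Hausdorff space of cardinality $\mathfrak c$ and weight at most $\mathfrak c$ that is almost strongly zero-dimensional but not strongly zero-dimensional, which answers a question of Karlova. The same construction gives almost strongly zero-dimensional spaces of every covering dimension $0,1,2,\dots,\infty$. For pseudocompact spaces the two properties coincide.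
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{space} is a topological space; no separation axiom is assumed unless it is stated. A subset $Z$ of a space $X$ is a \emph{zero set} if $Z=g^{-1}(0)$ for some continuous $g:X\to\mathbb R$, and a \emph{cozero set} is the complement of a zero set. A clopen (closed and open) set is both a zero set and a cozero set, because its characteristic function is continuous. In a metrizable space the zero sets are exactly the closed sets.

The space $X$ is \emph{strongly zero-dimensional} if for any two disjoint zero sets $A,B\subseteq X$ there is a clopen set $U$ with $A\subseteq U\subseteq X\setminus B$. In such a space every zero set $Z=g^{-1}(0)$ can be described by clopen sets alone: the set $B_n=\{x:|g(x)|\ge 1/n\}$ is the zero set of $\max(1/n-|g|,0)$ and is disjoint from $Z$, so there is a clopen $U_n$ with $Z\subseteq U_n\subseteq X\setminus B_n$, and $Z=\bigcap_{n\ge1}U_n$. This description suggests a weaker property. A set $F\subseteq X$ is a \emph{$C$-set} if it is the intersection of a sequence of clopen sets, and a \emph{$C_\sigma$-set} is a union of a sequence of $C$-sets.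 The space $X$ is \emph{almost strongly zero-dimensional} if every zero set of $X$ is a $C_\sigma$-set. We have just seen that every strongly zero-dimensional space is almost strongly zero-dimensional. The converse asks whether countably many clopen sets that together describe two disjoint zero sets can be traded for a single clopen set that separates them.

\medskip
\noindent\textbf{Question} (Karlova \cite{Karlova}). Is there a completely regular almost strongly zero-dimensional space that is not strongly zero-dimensional?
\medskip

The answer is yes. Recall that the \emph{weight} of a space is the least cardinality of a base, and that $\mathfrak c$ is the cardinality of $\mathbb R$.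

\begin{theorem}\label{thm:main}
There is a completely regular Hausdorff space $X$, with $|X|=\mathfrak c$ and weight at most $\mathfrak c$, that is almost strongly zero-dimensional but not strongly zero-dimensional.
\end{theorem}

The failure can be measured by covering dimension. For an integer $n\ge-1$ we write $\dim X\le n$ if every finite cover of $X$ by cozero sets has a refinement that is a finite cover of $X$ by cozero sets in which any $n+2$ distinct members have empty intersection; $\dim X$ is the least such $n$, and $\dim X=\infty$ if there is none. The condition $\dim X\le0$ is strong zero-dimensionality (Lemma~\ref{lem:dimzero}).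

\begin{theorem}\label{thm:dim}
For every nonempty compact metrizable space $K$ there are a completely regular Hausdorff almost strongly zero-dimensional space $X$ and a continuous surjection $s:X\to K$ with $\dim X\ge\dim K$. If $\dim K<\infty$, then $\dim X=\dim K$. Hence every value $0,1,2,\dots,\infty$ is the dimension of an almost strongly zero-dimensional space.
\end{theorem}

A space is \emph{pseudocompact} if every continuous real-valued function on it is bounded. This much compactness rules out a counterexample.

\begin{theorem}\label{thm:pseudo}
Every pseudocompact almost strongly zero-dimensional space is strongly zero-dimensional.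
\end{theorem}

All arguments are in ZFC. The proofs of Theorems~\ref{thm:main} and~\ref{thm:pseudo} use only textbook facts, which we recall where they are needed; the upper bound in Theorem~\ref{thm:dim} also uses a theorem of Nagami \cite{Nagami}, stated in Section~\ref{sec:dim}. Section~\ref{sec:agree} proves Theorem~\ref{thm:pseudo} and shows what a counterexample has to avoid. Section~\ref{sec:one} turns a single closed set into a $C_\sigma$-set without creating a separating clopen set; the main idea is visible there. Section~\ref{sec:X} iterates this step $\mathfrak c$ times, and Sections~\ref{sec:approx} and~\ref{sec:slices} show that the resulting space still remembers the topology of $K$.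

\medskip
\noindent\textbf{Conventions.} An ordinal is the set of all smaller ordinals, so $C\cap\eta=\{\xi\in C:\xi<\eta\}$ for a set $C$ of ordinals; $\omega=\{0,1,2,\dots\}$, and $\mathfrak c$ is the least ordinal of its cardinality. We use that $\mathfrak c^{\omega}=\mathfrak c$ and that every countable subset of $\mathfrak c$ is bounded in $\mathfrak c$ (the cofinality of $\mathfrak c$ is uncountable). The topology \emph{generated} by a family of maps from a set $Y$ to spaces $Y_\alpha$ is the coarsest one that makes them all continuous; if the maps separate the points of $Y$, their diagonal embeds $Y$ into $\prod_\alpha Y_\alpha$. A space is \emph{completely regular} if every point can be separated from every closed set not containing it by a continuous real-valued function; every subspace of a product of metrizable spaces is completely regular and Hausdorff.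

\section{Cases in which the two properties agree}\label{sec:agree}

Let $A=g_0^{-1}(0)$ and $B=g_1^{-1}(0)$ be disjoint zero sets of a space $X$. Since $g_0$ and $g_1$ have no common zero, the function
\begin{equation}\label{eq:urysohn}
f=\frac{|g_0|}{|g_0|+|g_1|}:X\to[0,1]
\end{equation}
is continuous, and $A=f^{-1}(0)$, $B=f^{-1}(1)$. Three observations make a negative answer to the Question plausible.

First, small spaces give no example. If $|X|<\mathfrak c$, then $f$ omits some value $t\in(0,1)$, and $f^{-1}[0,t)=f^{-1}[0,t]$ is a clopen set that separates $A$ from $B$. So every space of cardinality less than $\mathfrak c$ is strongly zero-dimensional, and the cardinality in Theorem~\ref{thm:main} is the least possible.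

Second, the obvious obstruction to separating $A$ from $B$, a connected set that meets both, is absent from an almost strongly zero-dimensional space $X$. Indeed, let $S\subseteq X$ be connected, $x\in S$, and $g:X\to\mathbb R$ continuous. The zero set $Z$ of $g-g(x)$ contains a $C$-set $F\ni x$. Every clopen set that contains $x$ contains $S$, so $S\subseteq F\subseteq Z$, and $g$ is constant on $S$. If $X$ is also completely regular and Hausdorff, then continuous functions separate points, and every nonempty connected subset of $X$ is a single point.

The third observation is Theorem~\ref{thm:pseudo}. It covers all countably compact spaces: if every countable open cover of $X$ has a finite subcover, then for continuous $g$ the cover by the sets $\{x:|g(x)|<n\}$ shows that $g$ is bounded.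

\begin{proof}[Proof of Theorem~\ref{thm:pseudo}]
Let $X$ be pseudocompact and almost strongly zero-dimensional, let $A,B$ be disjoint zero sets, and let $f$ be as in~\eqref{eq:urysohn}. For rational $q\in[0,1]$ the set $f^{-1}[0,q]$ is the zero set of $\max(f-q,0)$, so $f^{-1}[0,q]=\bigcup_nF^q_n$ with $C$-sets $F^q_n$. Collecting the clopen sets that define these countably many $C$-sets, we obtain a countable family $\mathcal U$ of clopen sets such that every $F^q_n$ is the intersection of a subfamily of $\mathcal U$. Let $h:X\to\{0,1\}^{\mathcal U}$ be the continuous map whose coordinates are the characteristic functions of the sets $U\in\mathcal U$, and let $Y=(h,f)(X)\subseteq\{0,1\}^{\mathcal U}\times[0,1]$.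

The value $h(x)$ determines $f(x)$. Otherwise there are $x,x'$ with $h(x)=h(x')$ and $f(x)<q<f(x')$ for a rational $q$. Then $x\in F^q_n$ for some $n$; as $x'$ lies in the same members of $\mathcal U$ as $x$, also $x'\in F^q_n\subseteq f^{-1}[0,q]$, a contradiction. So the projection $Y\to\{0,1\}^{\mathcal U}$ is injective.

The space $Y$ is metrizable, and it is pseudocompact as a continuous image of $X$. Such a space is compact: a noncompact metrizable space has a countably infinite closed discrete subset, and an unbounded function on that subset extends continuously by the Tietze theorem. A continuous injection of a compact space into a Hausdorff space is an embedding, so $Y$ has a base of clopen sets. Let $Y_0$ and $Y_1$ be the disjoint closed subsets of $Y$ on which the second coordinate is $0$ and $1$. Every point of $Y_0$ has a clopen neighborhood that misses $Y_1$, and finitely many of these cover the compact set $Y_0$; let $V$ be their union. Then $(h,f)^{-1}(V)$ is clopen in $X$, contains $A$ and misses $B$.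
\end{proof}

Pseudocompactness was used once, to turn the continuous injection $Y\to\{0,1\}^{\mathcal U}$ into an embedding. Without it we know only that the clopen sets of $Y$ separate points, and this is the room in which the counterexample lives.

\section{One closed set}\label{sec:one}

Let $Z$ be a closed subset of $K=[0,1]$. We look for a space $Y$ with a continuous map $s:Y\to K$ such that $s^{-1}(Z)$ is a $C_\sigma$-set while no clopen set separates $s^{-1}(0)$ from $s^{-1}(1)$. Refining the topology of $K$ by declaring $Z$ clopen achieves the first goal and, for $Z=[0,1/2]$, destroys the second. Instead we take countably many copies $\{\tau\}\times K$ of $K$, cut each copy along $Z$, and arrange that a neighborhood of a point $(\tau,y)$ contains, in many other copies, a whole \emph{uncut} interval around $y$. The index $\tau$ of the copy and the bit that records whether $y\in Z$ will be read off by a map into a countable space $P$. It has two points $(\tau,0)$ and $(\tau,1)$ for each index, these points have disjoint clopen neighborhoods, and each of them is a limit of pairs $\{(\theta,0),(\theta,1)\}$. Since the points of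 these pairs need approximating pairs in turn, the indices form a tree.

Let $T=(\{0,1\}\times\omega)^{<\omega}$ be the countable set of finite sequences of pairs $(i,k)$ with $i\in\{0,1\}$ and $k\in\omega$. Its elements are called \emph{nodes}, and $\emptyset$ is the empty sequence. We write $\theta\supseteq\tau$ if $\theta$ extends $\tau$, call $\theta$ and $\tau$ \emph{comparable} if one extends the other, and write $\tau^\frown(i,k)$ for $\tau$ followed by $(i,k)$. Let $P=T\times\{0,1\}$. For $a=(\tau,i)\in P$ and $m\in\omega$ put
\[
N_m(a)=\{\theta\in T:\theta\supseteq\tau^\frown(i,k)\text{ for some }k\ge m\},\qquad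
W_m(a)=\{a\}\cup\bigl(N_m(a)\times\{0,1\}\bigr);
\]
see Figure~\ref{fig:P}. We write $N_m(\tau,i)$ and $W_m(\tau,i)$ for $N_m(a)$ and $W_m(a)$, and call $N_m(a)$ a \emph{cone}. Every extension of a node of $N_m(a)$ lies in $N_m(a)$, the cones $N_m(a)$ decrease with $m$, and $\bigcap_mN_m(a)=\emptyset$, because a proper extension of $\tau$ has only one entry in the position following $\tau$. Call $G\subseteq P$ open if for each $a\in G$ there is $m$ with $W_m(a)\subseteq G$. Since $W_m(a)$ decreases with $m$, this is a topology.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]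
\foreach \x/\h in {2.5/0.85,1.6/0.55}
  \fill[gray!40] (\x,0) -- ({\x-0.5*\h},\h) -- ({\x+0.5*\h},\h) -- cycle;
\foreach \x/\h/\k in {5.6/1.6/0,3.8/1.2/1,2.5/0.85/2,1.6/0.55/3}{
  \draw (\x,0) -- ({\x-0.5*\h},\h) -- ({\x+0.5*\h},\h) -- cycle;
  \draw (-\x,0) -- ({-\x-0.5*\h},\h) -- ({-\x+0.5*\h},\h) -- cycle;
  \node[below] at (\x,0) {\scriptsize $(1,\k)$};
  \node[below] at (-\x,0) {\scriptsize $(0,\k)$};}
\node at (1.02,0.1) {\scriptsize $\cdots$};
\node at (-1.02,0.1) {\scriptsize $\cdots$};
\filldraw[fill=gray!40] (0.5,0.05) circle (0.07);
\draw (-0.5,0.05) circle (0.07);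
\node[below] at (0.5,0) {\scriptsize $(\tau,1)$};
\node[below] at (-0.5,0) {\scriptsize $(\tau,0)$};
\end{tikzpicture}
\caption{The points of $P=T\times\{0,1\}$ whose first coordinate extends a node $\tau$. The triangle labeled $(i,k)$ stands for all points $(\theta,j)$ with $\theta\supseteq\tau^\frown(i,k)$ and $j\in\{0,1\}$. A basic neighborhood of $(\tau,i)$ consists of $(\tau,i)$ and the triangles $(i,k)$ with $k\ge m$; the neighborhood of $(\tau,1)$ with $m=2$ is shaded.}\label{fig:P}
\end{figure}

\begin{lemma}\label{lem:P}
Every set $W_m(a)$ is clopen, the sets $W_m(a)$, $m\in\omega$, form a base at $a$, and $\bigcap_mW_m(a)=\{a\}$. The space $P$ is separable and metrizable.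
\end{lemma}

\begin{proof}
Let $W=W_m(\tau,i)$. Note that the first coordinate of every point of a set $W_k(\theta,j)$ extends $\theta$. If $\theta\in N_m(\tau,i)$, then $W_0(\theta,j)\subseteq W$, because the cone contains all extensions of $\theta$. So $W$ is open, and the sets $W_m(a)$ form a base at $a$ by the definition of the topology. To see that $W$ is closed, let $(\theta,j)\notin W$. There are four cases.
\begin{itemize}
\item If $\theta$ and $\tau$ are incomparable, no node extends both, and $W_0(\theta,j)\cap W=\emptyset$.
\item If $\theta=\tau$, then $j\ne i$. The cones $N_0(\tau,j)$ and $N_m(\tau,i)$ are disjoint and do not contain $\tau$, so $W_0(\theta,j)\cap W=\emptyset$.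
\item If $\theta\supsetneq\tau$, then $\theta\notin N_m(\tau,i)$. Membership in this cone depends only on the entry following $\tau$, so no extension of $\theta$ is in it, and no extension of $\theta$ equals $\tau$. Hence $W_0(\theta,j)\cap W=\emptyset$.
\item If $\theta\subsetneq\tau$, say $\tau\supseteq\theta^\frown(j',k')$, then the first coordinate of every point of $W$ extends $\theta^\frown(j',k')$, and so $W_{k'+1}(\theta,j)\cap W=\emptyset$.
\end{itemize}
The equality $\bigcap_mW_m(a)=\{a\}$ follows from $\bigcap_mN_m(a)=\emptyset$. So the characteristic functions of the countably many clopen sets $W_m(a)$ separate points and generate the topology, and they embed $P$ into $\{0,1\}^\omega$.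
\end{proof}

\begin{example}\label{ex:one}
Let $(K,d)$ be a nonempty compact metric space, $Z\subseteq K$ closed, and $\chi$ the characteristic function of $Z$. Give $Y=T\times K$ the topology generated by $s(\tau,y)=y\in K$ and $e(\tau,y)=(\tau,\chi(y))\in P$.

(a) \emph{The set $s^{-1}(Z)$ is a $C_\sigma$-set}, because $s^{-1}(Z)=\bigcup_{\tau\in T}\bigcap_me^{-1}(W_m(\tau,1))$.

(b) \emph{For every function $\varphi:T\to K$ there are $(w,y^*)\in Y$ and nodes $v^n$ such that $\varphi(v^n)\to y^*$ and, for each $m$, $v^n\in N_m(w,\chi(y^*))$ for all large $n$.} The difficulty is circular: the cones in which the $v^n$ must lie depend on the bit $\chi(y^*)$, and $y^*$ depends on the $v^n$. Let $S_m=\varphi(N_m(\emptyset,1))$. Suppose first that $\overline{S_m}\cap Z\ne\emptyset$ for all $m$. For $m\ge1$ choose $y^m\in\overline{S_m}\cap Z$ and $v^m\in N_m(\emptyset,1)$ with $d(\varphi(v^m),y^m)<1/m$. Along a subsequence $y^m\to y^*$, and $y^*\in Z$ since $Z$ is closed. So $\chi(y^*)=1$, and $w=\emptyset$ works. Otherwise $\overline{S_{m_*}}\cap Z=\emptyset$ for some $m_*$, and we move into the cone in which no limit can lie in $Z$: let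 $w=\emptyset^\frown(1,m_*)$ and $v^n=w^\frown(0,n)\in N_n(w,0)\cap N_{m_*}(\emptyset,1)$. Along a subsequence $\varphi(v^n)\to y^*\in\overline{S_{m_*}}$, so $\chi(y^*)=0$, as required.

(c) \emph{If $K=[0,1]$, no clopen $U\subseteq Y$ contains $s^{-1}(0)$ and misses $s^{-1}(1)$.} Otherwise each set $U_\tau=\{y:(\tau,y)\in U\}$ contains $0$ and not $1$, so it has a boundary point $\varphi(\tau)$ in $[0,1]$. Take $(w,y^*)$ and $v^n$ from (b), and let $G$ be the one of the open sets $U$, $Y\setminus U$ that contains $(w,y^*)$. There are $m$ and $\delta>0$ such that $(\theta,y)\in G$ whenever $|y-y^*|<\delta$ and $e(\theta,y)\in W_m(w,\chi(y^*))$. For $\theta\in N_m(w,\chi(y^*))$ the second condition holds for \emph{every} $y$. So for large $n$ all $(v^n,y)$ with $|y-y^*|<\delta$ lie in $G$, and $|\varphi(v^n)-y^*|<\delta$. Then $\varphi(v^n)$ is not a boundary point of $U_{v^n}$, a contradiction.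
\end{example}

\begin{remark}\label{rem:closed}
Statement (b) fails for $K=[0,1]$ and the nonclosed set $Z=\mathbb Q\cap[0,1]$. Choose nondegenerate closed intervals $I_\theta$ recursively: $I_\emptyset=[0,1]$; given $I_w$, pick $b^0_w\in I_w\cap Z$ and $b^1_w\in I_w\setminus Z$, and let $I_{w^\frown(i,k)}\subseteq I_w$ contain $b^i_w$ and have length less than $1/(k+1)$. Let $\varphi(\theta)\in I_\theta$. If for each $m$ we have $v^n\in N_m(w,i)$ for all large $n$, then $\varphi(v^n)\to b^i_w$, and $\chi(b_w^i)=1-i\ne i$.
\end{remark}

\section{The space $X$}\label{sec:X}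

Example~\ref{ex:one} treats one closed subset of $K$. We must treat all of them, and also the closed sets of the spaces that arise on the way, which depend on the new coordinates. So we add one coordinate in $T$ for every closed set that ever appears, in a recursion of length $\mathfrak c$. Two things then have to be proved: that the final space has no zero sets other than the ones that were treated (this section), and that statement (b) of the example survives the iteration (Section~\ref{sec:approx}).

Fix a nonempty compact metrizable space $K$ with metric $d$, and let $B(y,\delta)$ be the open ball in $K$.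

\subsection*{The recursion}
By recursion on $\eta<\mathfrak c$ we choose pairs $(D_\eta,Z_\eta)$, where $D_\eta$ is the set of earlier coordinates on which the $\eta$th closed set $Z_\eta\subseteq T^{D_\eta}\times K$ depends. A set $C\subseteq\mathfrak c$ is \emph{saturated} if $D_\xi\subseteq C$ for all $\xi\in C$. For saturated $C$ let $X_C$ be the set $T^C\times K$. For $z=(x,y)\in X_C$ and $\xi\in C$ let $\chi_\xi(z)=1$ if $(x|D_\xi,y)\in Z_\xi$ and $\chi_\xi(z)=0$ otherwise; saturation is what makes this meaningful. Put
\[
e_\xi(z)=(x_\xi,\chi_\xi(z))\in P,\qquad s(z)=y\in K,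
\]
and give $X_C$ the topology generated by $s$ and the maps $e_\xi$, $\xi\in C$. Thus $X_\emptyset=K$, and if $D_\eta=\emptyset$, then $X_{\{\eta\}}$ is the space of Example~\ref{ex:one} for $Z=Z_\eta$. Whether $C$ is saturated, and what the topology of $X_C$ is, depends only on the pairs $(D_\xi,Z_\xi)$ with $\xi\in C$. We require:
\begin{itemize}
\item[(R1)] $D_\eta\subseteq\eta$ is countable and saturated, and $Z_\eta$ is a closed subset of $X_{D_\eta}$;
\item[(R2)] for every countable saturated $D\subseteq\mathfrak c$ and every closed $Z\subseteq X_D$ there is $\eta<\mathfrak c$ with $(D_\eta,Z_\eta)=(D,Z)$.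
\end{itemize}

These requirements are met by bookkeeping. Suppose that the pairs are defined for all $\xi<\alpha$. Let $\mathcal P_\alpha$ be the set of pairs $(D,Z)$ with $D\subseteq\alpha$ countable and saturated and $Z$ closed in $X_D$. It contains $(\emptyset,\emptyset)$. There are at most $\mathfrak c^\omega=\mathfrak c$ countable subsets of $\alpha$. For countable $D$ the topology of $X_D$ is generated by countably many maps into second countable spaces, so it is second countable and has at most $\mathfrak c$ closed sets. Hence $|\mathcal P_\alpha|\le\mathfrak c$. Fix in advance a bijection $\eta\mapsto(\alpha(\eta),\beta(\eta),\gamma(\eta))$ from $\mathfrak c$ onto $\mathfrak c^3$. At stage $\eta$ first enumerate $\mathcal P_\eta=\{(D^\eta_\beta,Z^\eta_\beta):\beta<\mathfrak c\}$, with repetitions allowed, and then let $(D_\eta,Z_\eta)=(D^{\alpha(\eta)}_{\beta(\eta)},Z^{\alpha(\eta)}_{\beta(\eta)})$ if $\alpha(\eta)\le\eta$ and $(D_\eta,Z_\eta)=(\emptyset,\emptyset)$ otherwise. Then (R1) holds. Given $(D,Z)$ as in (R2), the countable set $D$ is contained in some $\alpha<\mathfrak c$, so $(D,Z)=(D^\alpha_\beta,Z^\alpha_\beta)$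 for some $\beta$. There are $\mathfrak c$ ordinals $\eta$ with $\alpha(\eta)=\alpha$ and $\beta(\eta)=\beta$, and fewer than $\mathfrak c$ ordinals below $\alpha$, so one such $\eta$ satisfies $\eta\ge\alpha$. For it, $(D_\eta,Z_\eta)=(D,Z)$.

We record four facts about saturated sets.
\begin{itemize}
\item[(S1)] Every countable $A\subseteq\mathfrak c$ lies in the countable set $A\cup\bigcup_{\xi\in A}D_\xi$, which is saturated because each $D_\xi$ is.
\item[(S2)] Unions of saturated sets are saturated. If $C$ is saturated, so is $C\cap\eta$, because $D_\xi\subseteq\xi$.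
\item[(S3)] If $D\subseteq C$ are saturated, the restriction map $X_C\to X_D$, $(x,y)\mapsto(x|D,y)$, is continuous: composing it with $s$ or with $e_\xi$, $\xi\in D$, gives the map of the same name on $X_C$.
\item[(S4)] If $C$ is saturated and $\eta\in C$, then $\hat Z_\eta=\{(x,y)\in X_{C\cap\eta}:(x|D_\eta,y)\in Z_\eta\}$ is closed in $X_{C\cap\eta}$, by (R1) and (S3). For $(x,y)\in X_C$ we have $\chi_\eta(x,y)=1$ if and only if $(x|(C\cap\eta),y)\in\hat Z_\eta$.
\end{itemize}

\subsection*{The space and its neighborhoods}
Let
\[
X=\{(x,y)\in X_{\mathfrak c}:x_\xi=\emptyset\text{ for all but countably many }\xi\}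
\]
with the subspace topology; the restriction to countable supports serves to keep the cardinality at $\mathfrak c$. Since $x_\xi$ is the first coordinate of $e_\xi(x,y)$, the maps $s$ and $e_\xi$ separate points and embed $X$ into $K\times P^{\mathfrak c}$. So $X$ is completely regular and Hausdorff, of weight at most $\mathfrak c$. A point of $X$ is given by a countable subset of $\mathfrak c$, a function from it to $T$, and a point of $K$, so $|X|\le\mathfrak c$; and $|X|\ge\mathfrak c$, since for each $\xi<\mathfrak c$ there is a point whose only nonempty coordinate is the $\xi$th. In the same way, for countable saturated $C$ the space $X_C$ embeds into $K\times P^C$ and is separable and metrizable.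

By Lemma~\ref{lem:P}, a base of open neighborhoods of $z=(x,y)$, in $X$ or in $X_C$, is formed by the sets
\[
O(z;F,m,\delta)=\{z':d(s(z'),y)<\delta\text{ and }e_\xi(z')\in W_m(e_\xi(z))\text{ for all }\xi\in F\},
\]
where $F$ is a finite set of coordinates, $m\in\omega$ and $\delta>0$. Since $N_m(a)\times\{0,1\}\subseteq W_m(a)$, we have the property on which everything rests:
\begin{equation}\label{eq:forget}
\begin{gathered}
\text{if }x'_\xi\in N_m(e_\xi(z))\text{ for all }\xi\in F\text{ and }d(y',y)<\delta,\\
\text{then }(x',y')\in O(z;F,m,\delta),\text{ whatever the bits }\chi_\xi(x',y')\text{ are.}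
\end{gathered}
\end{equation}

\begin{remark}\label{rem:fibers}
Every fiber $\{x\}\times K\subseteq X$ is a discrete subspace. Given $y\in K$, take $\eta$ with $(D_\eta,Z_\eta)=(\emptyset,\{y\})$; then $(x,y)$ is the only point of the fiber in the open set $e_\eta^{-1}(W_0(x_\eta,1))$. So no single fiber carries the topology of $K$; it is recovered only through neighboring fibers, by~\eqref{eq:forget}.
\end{remark}

For countable saturated $C$ let $\pi_C:X\to X_C$ be the restriction map.

\begin{lemma}\label{lem:open}
The map $\pi_C$ is a continuous open surjection.
\end{lemma}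

\begin{proof}
Continuity is (S3). A point of $X_C$ extends to a point of $X$ by putting $\emptyset$ outside the countable set $C$, so $\pi_C$ is onto. For openness we show that
\[
\pi_C(O(z;F,m,\delta))=O(\pi_C(z);F\cap C,m,\delta),\qquad z=(x,y)\in X.
\]
The inclusion $\subseteq$ holds because $e_\xi=e_\xi\circ\pi_C$ for $\xi\in C$. Let $(u,y')$ belong to the right side. Put $x'_\xi=u_\xi$ for $\xi\in C$, $x'_\xi=x_\xi{}^\frown(\chi_\xi(z),m)$ for $\xi\in F\setminus C$, and $x'_\xi=\emptyset$ otherwise. Then $(x',y')\in X$ is mapped to $(u,y')$. For $\xi\in F\cap C$ we have $e_\xi(x',y')=e_\xi(u,y')\in W_m(e_\xi(z))$, and for $\xi\in F\setminus C$ we have $x'_\xi\in N_m(e_\xi(z))$, so again $e_\xi(x',y')\in W_m(e_\xi(z))$. Thus $(x',y')\in O(z;F,m,\delta)$.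
\end{proof}

\subsection*{Continuous functions depend on countably many coordinates}
The space $X$ is not a product, since the bits $\chi_\xi$ tie the coordinates together. But by~\eqref{eq:forget} every neighborhood contains a set in whose definition the bits do not occur, and such sets intersect as in a product.

A \emph{condition} on a set $A\subseteq\mathfrak c$ is a function $\sigma$ from a finite subset $\operatorname{dom}\sigma$ of $A$ to $T$. A function $u$ with values in $T$ whose domain contains $\operatorname{dom}\sigma$ \emph{obeys} $\sigma$ if $u_\xi\supseteq\sigma(\xi)$ for all $\xi\in\operatorname{dom}\sigma$; a condition $\sigma'$ \emph{extends} $\sigma$ if it obeys $\sigma$. Fix a countable base $\mathcal J$ of nonempty open subsets of $K$. For a condition $\sigma$ on $\mathfrak c$ and $J\in\mathcal J$ define the \emph{box}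
\[
Q(\sigma,J)=\{(x,y)\in X:x\text{ obeys }\sigma,\ y\in J\}\neq\emptyset .
\]
Two nodes have a common extension exactly when they are comparable, so
\begin{equation}\label{eq:boxes}
\begin{gathered}
Q(\sigma,J)\cap Q(\rho,I)\ne\emptyset\text{ if and only if }J\cap I\ne\emptyset\text{ and}\\
\sigma(\xi),\rho(\xi)\text{ are comparable for all }\xi\in\operatorname{dom}\sigma\cap\operatorname{dom}\rho.
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:ccc}
Every family of pairwise disjoint boxes is countable.
\end{lemma}

\begin{proof}
We use the $\Delta$-system lemma: every uncountable family of finite sets has an uncountable subfamily in which any two distinct members intersect in one fixed set, the root. Suppose that an uncountable family of pairwise disjoint boxes is given, and fix a representation $Q(\sigma,J)$ of each member. Since $\mathcal J$ is countable, we may assume that $J$ is the same for all members. A finite set is the domain of only countably many conditions, so uncountably many distinct domains occur. Pass to uncountably many members whose domains are distinct and form a $\Delta$-system with root $A$. There are only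 countably many functions $A\to T$, so two of these members have conditions that agree on $A$. They meet by~\eqref{eq:boxes}, a contradiction.
\end{proof}

\begin{lemma}\label{lem:factor}
For every continuous $f:X\to\mathbb R$ there are a countable saturated set $C$ and a continuous $g:X_C\to\mathbb R$ with $f=g\circ\pi_C$. The same then holds for every countable saturated $C'\supseteq C$.
\end{lemma}

\begin{proof}
For rational $t$ let $U_t=f^{-1}(-\infty,t)$, and let $\mathcal B_t$ be a maximal family of pairwise disjoint boxes contained in $U_t$. It is countable by Lemma~\ref{lem:ccc}, and by maximality every box contained in $U_t$ meets a member of $\mathcal B_t$. Fix a representation $Q(\rho,I)$ of each member of $\bigcup_t\mathcal B_t$, and use (S1) to find a countable saturated $C$ that contains all the sets $\operatorname{dom}\rho$.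

We show that $f$ is constant on the fibers of $\pi_C$. Suppose that $z=(x,y)$ and $z'=(x',y)$ satisfy $x|C=x'|C$ and $f(z)<t<f(z')$ with $t$ rational. By continuity there are $F,m,\delta$, which we may take to be the same for both points, with $O(z;F,m,\delta)\subseteq U_t$ and $O(z';F,m,\delta)\cap U_t=\emptyset$. Define conditions with domain $F$ by $\sigma(\xi)=x_\xi{}^\frown(\chi_\xi(z),m)$ and $\sigma'(\xi)=x'_\xi{}^\frown(\chi_\xi(z'),m)$, and take $J\in\mathcal J$ with $J\subseteq B(y,\delta)$. By~\eqref{eq:forget}, $Q(\sigma,J)\subseteq O(z;F,m,\delta)$ and $Q(\sigma',J)\subseteq O(z';F,m,\delta)$. For $\xi\in F\cap C$ we have $e_\xi(z)=e_\xi(z')$, because $C$ is saturated, and so $\sigma(\xi)=\sigma'(\xi)$. The box $Q(\sigma,J)\subseteq U_t$ meets some $Q(\rho,I)\in\mathcal B_t$. As $F\cap\operatorname{dom}\rho\subseteq F\cap C$, criterion~\eqref{eq:boxes} shows that $Q(\sigma',J)$ also meets $Q(\rho,I)\subseteq U_t$. This contradicts $Q(\sigma',J)\cap U_t=\emptyset$.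

So $f=g\circ\pi_C$ for a function $g:X_C\to\mathbb R$, and $g^{-1}(V)=\pi_C(f^{-1}(V))$ is open for open $V\subseteq\mathbb R$ by Lemma~\ref{lem:open}. For $C'\supseteq C$ compose $g$ with the restriction $X_{C'}\to X_C$.
\end{proof}

\begin{proposition}\label{prop:aszd}
The space $X$ is almost strongly zero-dimensional.
\end{proposition}

\begin{proof}
Let $Z=f^{-1}(0)$ be a zero set of $X$, and write $f=g\circ\pi_C$ as in Lemma~\ref{lem:factor}. The set $Z'=g^{-1}(0)$ is closed in $X_C$, so by (R2) there is $\eta$ with $(D_\eta,Z_\eta)=(C,Z')$. Then $z\in Z$ if and only if $\pi_C(z)\in Z_\eta$, that is, $\chi_\eta(z)=1$. By Lemma~\ref{lem:P},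
\[
Z=\bigcup_{\tau\in T}e_\eta^{-1}(\tau,1)=\bigcup_{\tau\in T}\ \bigcap_{m\in\omega}e_\eta^{-1}(W_m(\tau,1)).
\]
The sets $e_\eta^{-1}(W_m(\tau,1))$ are clopen in $X$ and $T$ is countable.
\end{proof}

\section{The approximation lemma}\label{sec:approx}

The following lemma is Example~\ref{ex:one}(b) for infinitely many coordinates.

\begin{lemma}\label{lem:approx}
Let $C$ be an infinite countable saturated set and $\varphi:T^C\to K$ an arbitrary function. There are a point $z^*=(w,y^*)\in X_C$ and a sequence $(v^n)$ in $T^C$ such that $\varphi(v^n)\to y^*$ and, for all $\xi\in C$ and $m\in\omega$, we have $v^n_\xi\in N_m(e_\xi(z^*))$ for all large $n$.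
\end{lemma}

Two difficulties are new. In the first case of the example we took points $y^m\in Z$ approximated by values of $\varphi$, and compactness gave them a limit. Now the set attached to a coordinate $\eta$ is the closed set $\hat Z_\eta\subseteq X_{C\cap\eta}$, and compactness is available only in the factor $K$. The limit must be produced by the construction itself, at the coordinates below $\eta$. So after treating $\eta$ we replace the graph of $\varphi$ by the family of approximable points of $\hat Z_\eta$ and continue with that family. This suggests treating the coordinates from the top down, but an infinite set of ordinals cannot be listed in decreasing order. We list $C$ in an arbitrary sequence. When $\eta$ is treated, some coordinates below $\eta$ are still undecided, so the bit chosen for $\eta$ is only a prediction of $\chi_\eta(z^*)$. The predictions are verified at the end, by induction along the well-order of $C$.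

\begin{proof}
Enumerate $C=\{\eta_0,\eta_1,\dots\}$ without repetition, and let $H_n=\{\eta_0,\dots,\eta_{n-1}\}$ and $A_n=C\setminus H_n$ be the sets of coordinates that are decided and undecided before step $n$. At step $n$ we choose a \emph{target} $a_\eta=(w_\eta,i_\eta)\in P$ for $\eta=\eta_n$, the intended value of $e_\eta(z^*)$. We also construct conditions $\sigma_n$ on $A_n$ and sets $\mathcal L_n^0\supseteq\mathcal L_n^1\supseteq\cdots$ in $T^{A_n}\times K$ such that
\begin{itemize}
\item[$(\mathrm D_n)$] for every $m$ and every condition $\sigma$ on $A_n$ that extends $\sigma_n$ there is $(u,y)\in\mathcal L_n^m$ with $u$ obeying $\sigma$.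
\end{itemize}
A pair in $\mathcal L^m_n$ should be thought of as approximable by points $(v,\varphi(v))$ with $v_\xi\in N_m(a_\xi)$ for $\xi\in H_n$. The density requirement $(\mathrm D_n)$ leaves every cone above $\sigma_n$ available for later steps. We start with the empty condition $\sigma_0$ and $\mathcal L_0^m=\{(u,\varphi(u)):u\in T^C\}$ for all $m$; $(\mathrm D_0)$ holds because every condition on $C$ is obeyed by some $u\in T^C$.

\medskip
\noindent\textbf{Step $n$: the analogue of the closure.} Let $\eta=\eta_n$, and let $\tau=\sigma_n(\eta)$ if $\eta\in\operatorname{dom}\sigma_n$ and $\tau=\emptyset$ otherwise. The set $C\cap\eta$ is the disjoint union of $H_n\cap\eta$ and $A_n\cap\eta$, and $A_n\cap\eta\subseteq A_{n+1}=A_n\setminus\{\eta\}$. Call $z\in X_{C\cap\eta}$ \emph{$n$-admissible} if $e_\xi(z)=a_\xi$ for all $\xi\in H_n\cap\eta$. For $\mathcal S\subseteq T^{A}\times K$ with $A\supseteq A_n\cap\eta$, let $\operatorname{Lim}_n\mathcal S$ be the set of $n$-admissible $z$ such that for all finite $F\subseteq A_n\cap\eta$, all $k\in\omega$ and all $\varepsilon>0$ there is $(u,y')\in\mathcal S$ with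
\[
d(s(z),y')<\varepsilon\quad\text{and}\quad u_\xi\in N_k(e_\xi(z))\text{ for all }\xi\in F.
\]
If $C\cap\eta=\emptyset$, this is the closure of the projection of $\mathcal S$ to $K$. Let $\Sigma_n$ be the set of conditions on $A_{n+1}$ that extend $\sigma_n|A_{n+1}$. In place of the sets $S_m$ of the example we consider, for $\sigma\in\Sigma_n$ and $m\in\omega$,
\[
\mathcal S(\sigma,m)=\{(u,y)\in\mathcal L_n^m:u\text{ obeys }\sigma,\ u_\eta\in N_m(\tau,1)\}.
\]
Limits inherit the condition $\sigma$:
\begin{equation}\label{eq:inherit}
\text{if }(x,y)\in\operatorname{Lim}_n\mathcal S(\sigma,m)\text{ and }\xi\in\operatorname{dom}\sigma\cap\eta,\text{ then }x_\xi\supseteq\sigma(\xi).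
\end{equation}
Indeed, let $k$ exceed the second entries of all pairs in the sequence $\sigma(\xi)$, and let $i=\chi_\xi(x,y)$. There is $u$ with $u_\xi\supseteq\sigma(\xi)$ and $u_\xi\supseteq x_\xi{}^\frown(i,k')$ for some $k'\ge k$. Both $x_\xi$ and $\sigma(\xi)$ are initial segments of $u_\xi$. If $x_\xi\not\supseteq\sigma(\xi)$, then $x_\xi$ is shorter than $\sigma(\xi)$, so $x_\xi{}^\frown(i,k')\subseteq\sigma(\xi)$, and $(i,k')$ occurs in $\sigma(\xi)$, contrary to the choice of $k$.

Finally, for $(u',y)\in T^{A_{n+1}}\times K$ let $\kappa_n(u',y)=(x,y)\in X_{C\cap\eta}$, where $x_\xi=w_\xi$ for $\xi\in H_n\cap\eta$ and $x_\xi=u'_\xi$ for $\xi\in A_n\cap\eta$. Besides $(\mathrm D_{n+1})$, step $n$ will secure the following.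
\begin{itemize}
\item[$(\mathrm P_n)$] For $(u',y')\in\mathcal L_{n+1}^m$, finite $F\subseteq A_{n+1}$ and $\varepsilon>0$ there is $(u,y)\in\mathcal L_n^m$ with $d(y,y')<\varepsilon$, $u_\xi\supseteq u'_\xi$ for $\xi\in F$, and $u_\eta\in N_m(a_\eta)$.
\item[$(\mathrm Z_n)$] If $i_\eta=1$, then $\kappa_n(u',y)$ is $n$-admissible and lies in $\hat Z_\eta$ for all $(u',y)\in\mathcal L_{n+1}^0$. If $i_\eta=0$, then $\operatorname{Lim}_n\mathcal L_{n+1}^0\cap\hat Z_\eta=\emptyset$.
\end{itemize}

\medskip
\noindent\textbf{Case 1: $\operatorname{Lim}_n\mathcal S(\sigma,m)\cap\hat Z_\eta\ne\emptyset$ for all $\sigma\in\Sigma_n$ and all $m$.} We predict the bit $1$: put $a_\eta=(\tau,1)$ and $\sigma_{n+1}=\sigma_n|A_{n+1}$. Let $\mathcal L_{n+1}^m$ be the set of all $(u',y')\in T^{A_{n+1}}\times K$ such that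
\begin{itemize}
\item[(a)] $\kappa_n(u',y')$ is $n$-admissible and lies in $\hat Z_\eta$;
\item[(b)] for all finite $F\subseteq A_{n+1}$ and $\varepsilon>0$ there is $(u,y)\in\mathcal L_n^m$ with $d(y,y')<\varepsilon$, $u_\xi\supseteq u'_\xi$ for $\xi\in F$, and $u_\eta\in N_m(\tau,1)$.
\end{itemize}
These sets decrease with $m$, because $\mathcal L_n^m$ and $N_m(\tau,1)$ do, and $(\mathrm Z_n)$ and $(\mathrm P_n)$ are (a) and (b). To prove $(\mathrm D_{n+1})$, let $m\in\omega$ and $\sigma\in\Sigma_n$, and take $(x,y')\in\operatorname{Lim}_n\mathcal S(\sigma,m)\cap\hat Z_\eta$. Define $u'\in T^{A_{n+1}}$ by $u'_\xi=x_\xi$ for $\xi\in A_n\cap\eta$, and, for $\xi>\eta$, by $u'_\xi=\sigma(\xi)$ if $\xi\in\operatorname{dom}\sigma$ and $u'_\xi=\emptyset$ otherwise. Then $u'$ obeys $\sigma$, by~\eqref{eq:inherit} below $\eta$ and by definition above $\eta$. Since $(x,y')$ is $n$-admissible, $x_\xi=w_\xi$ on $H_n\cap\eta$, so $\kappa_n(u',y')=(x,y')$ and (a) holds. For (b), given $F$ and $\varepsilon$, apply the definition of $\operatorname{Lim}_n$ with $F\cap\eta$, $k=0$ and $\varepsilon$. We get $(u,y)\in\mathcal S(\sigma,m)\subseteq\mathcal L_n^m$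 with $d(y,y')<\varepsilon$ and $u_\eta\in N_m(\tau,1)$. For $\xi\in F\cap\eta$ we have $u_\xi\in N_0(e_\xi(x,y'))$, hence $u_\xi\supseteq x_\xi=u'_\xi$; for $\xi\in F\setminus\eta$ we have $u_\xi\supseteq u'_\xi$ because $u$ obeys $\sigma$. So $(u',y')\in\mathcal L_{n+1}^m$.

\medskip
\noindent\textbf{Case 2: $\operatorname{Lim}_n\mathcal S(\sigma_*,m_*)\cap\hat Z_\eta=\emptyset$ for some $\sigma_*\in\Sigma_n$ and $m_*$.} We predict the bit $0$ and stay inside $\mathcal S(\sigma_*,m_*)$ from now on: put $w_\eta=\tau^\frown(1,m_*)$, $a_\eta=(w_\eta,0)$, $\sigma_{n+1}=\sigma_*$, and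
\[
\mathcal L_{n+1}^m=\{(u|A_{n+1},y):(u,y)\in\mathcal L_n^{\max(m,m_*)},\ u\text{ obeys }\sigma_*,\ u_\eta\in N_m(w_\eta,0)\}.
\]
These sets decrease with $m$. Property $(\mathrm P_n)$ holds with the pair $(u,y)$ that witnesses membership, since $\mathcal L_n^{\max(m,m_*)}\subseteq\mathcal L_n^m$. For $(\mathrm Z_n)$, every element of $\mathcal L_{n+1}^0$ is the restriction of some $(u,y)\in\mathcal L_n^{m_*}$ with $u$ obeying $\sigma_*$ and $u_\eta\supseteq\tau^\frown(1,m_*)$, that is, of an element of $\mathcal S(\sigma_*,m_*)$. The definition of $\operatorname{Lim}_n$ involves only coordinates in $A_n\cap\eta\subseteq A_{n+1}$, so $\operatorname{Lim}_n\mathcal L_{n+1}^0\subseteq\operatorname{Lim}_n\mathcal S(\sigma_*,m_*)$, which misses $\hat Z_\eta$. For $(\mathrm D_{n+1})$, let $m\in\omega$ and let $\sigma$ be a condition on $A_{n+1}$ that extends $\sigma_*$. Let $\sigma^+$ be the condition on $A_n$ that agrees with $\sigma$ on $\operatorname{dom}\sigma$ and has $\sigma^+(\eta)=w_\eta{}^\frown(0,m)$. It extends $\sigma_n$, since $\sigma_*$ extends $\sigma_n|A_{n+1}$ and $w_\eta\supseteq\tau$. By $(\mathrm D_n)$ there is $(u,y)\in\mathcal L_n^{\max(m,m_*)}$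 with $u$ obeying $\sigma^+$. Then $u$ obeys $\sigma_*$ and $u_\eta\in N_m(w_\eta,0)$, so $(u|A_{n+1},y)\in\mathcal L_{n+1}^m$, and $u|A_{n+1}$ obeys $\sigma$. This completes step $n$.

\medskip
\noindent\textbf{The limit point.} The recursion defines $w\in T^C$ and targets $a_\xi$ for all $\xi\in C$. For $n\ge1$ choose $(u^n,y^n)\in\mathcal L_n^n$, which is nonempty by $(\mathrm D_n)$. By compactness of $K$ there are an infinite set $M\subseteq\omega\setminus\{0\}$ and $y^*\in K$ with $y^n\to y^*$ along $M$. Put $z^*=(w,y^*)$. From now on $n$ ranges over $M$.

We pull $(u^n,y^n)$ back through the steps. Let $(v^{n,n},t^{n,n})=(u^n,y^n)$, and for $j=n-1,n-2,\dots,0$ obtain $(v^{n,j},t^{n,j})\in\mathcal L_j^n$ from $(v^{n,j+1},t^{n,j+1})\in\mathcal L_{j+1}^n$ by $(\mathrm P_j)$ with $m=n$, $F=\{\eta_{j+1},\dots,\eta_{n-1}\}$ and $\varepsilon=n^{-2}$. The $j$th pull-back puts the coordinate $\eta_j$ into the cone $N_n(a_{\eta_j})$, and the later ones only extend this coordinate, so it stays in the cone. At most $n$ errors of size less than $n^{-2}$ accumulate. Hence for $l\le n$,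
\begin{equation}\label{eq:pulled}
(v^{n,l},t^{n,l})\in\mathcal L_l^n,\quad d(t^{n,l},y^n)\le1/n,\quad v^{n,l}_\xi\in N_n(a_\xi)\text{ for }\xi\in\{\eta_l,\dots,\eta_{n-1}\}.
\end{equation}
In particular $t^{n,l}\to y^*$ for each fixed $l$.

\medskip
\noindent\textbf{The predictions are correct.} We claim that $e_\eta(z^*)=a_\eta$, that is, $\chi_\eta(z^*)=i_\eta$, for all $\eta\in C$, and argue by induction on the ordinal $\eta$. Let $\eta=\eta_l$ and $z^\circ=(w|(C\cap\eta),y^*)\in X_{C\cap\eta}$. By the inductive hypothesis $e_\xi(z^\circ)=e_\xi(z^*)=a_\xi$ for all $\xi\in C\cap\eta$; in particular $z^\circ$ is $l$-admissible. By (S4) we have to show that $z^\circ\in\hat Z_\eta$ if $i_\eta=1$ and $z^\circ\notin\hat Z_\eta$ if $i_\eta=0$. For $n>l$ the pairs $(v^{n,l+1},t^{n,l+1})$ lie in $\mathcal L_{l+1}^n\subseteq\mathcal L_{l+1}^0$. Every $\xi\in A_l\cap\eta$ is of the form $\eta_j$ with $j\ge l+1$, so~\eqref{eq:pulled} gives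
\begin{equation}\label{eq:cone}
v^{n,l+1}_\xi\in N_n(a_\xi)=N_n(e_\xi(z^\circ))\quad\text{for }\xi=\eta_j\in A_l\cap\eta\text{ and }n>j.
\end{equation}

Let $i_\eta=1$. By $(\mathrm Z_l)$ the points $z^n=\kappa_l(v^{n,l+1},t^{n,l+1})$ are $l$-admissible and lie in $\hat Z_\eta$. They converge to $z^\circ$ in $X_{C\cap\eta}$, as we check on the generating maps. First, $s(z^n)=t^{n,l+1}\to y^*$. For $\xi\in H_l\cap\eta$ we have $e_\xi(z^n)=a_\xi=e_\xi(z^\circ)$ by admissibility. For $\xi\in A_l\cap\eta$, \eqref{eq:cone} gives $e_\xi(z^n)\in W_n(e_\xi(z^\circ))$ for large $n$, whatever $\chi_\xi(z^n)$ is, so $e_\xi(z^n)\to e_\xi(z^\circ)$. Since $\hat Z_\eta$ is closed, $z^\circ\in\hat Z_\eta$.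

Let $i_\eta=0$. Given finite $F\subseteq A_l\cap\eta$, $k$ and $\varepsilon$, take $n\ge k$ so large that~\eqref{eq:cone} applies to all $\xi\in F$ and $d(t^{n,l+1},y^*)<\varepsilon$. The pair $(v^{n,l+1},t^{n,l+1})\in\mathcal L^0_{l+1}$ then meets the requirement in the definition of $\operatorname{Lim}_l$. So $z^\circ\in\operatorname{Lim}_l\mathcal L_{l+1}^0$, and $z^\circ\notin\hat Z_\eta$ by $(\mathrm Z_l)$. This proves the claim.

Finally let $v^n=v^{n,0}$ for $n\in M$. Since $\mathcal L_0^n$ is the graph of $\varphi$, we have $\varphi(v^n)=t^{n,0}\to y^*$. For $\xi=\eta_j$ and $m\in\omega$, \eqref{eq:pulled} and the claim give $v^n_\xi\in N_n(a_\xi)\subseteq N_m(e_\xi(z^*))$ whenever $n>j$ and $n\ge m$.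
\end{proof}

\begin{remark}\label{rem:hyp}
Each hypothesis enters at one place. The requirement $D_\eta\subseteq\eta$ makes $\chi_\eta$ depend only on $C\cap\eta$, which allows the final induction. Closedness of $Z_\eta$ verifies the prediction $1$; see Remark~\ref{rem:closed}. Compactness of $K$ yields $y^*$. With the discrete space $\omega$ in place of $K$ the conclusion fails for $\varphi(u)=\iota(u_{\eta_0})$, where $\iota:T\to\omega$ is injective: as $\bigcap_mN_m(a)=\emptyset$, the sequence $(v^n_{\eta_0})$ takes each value only finitely often, so $(\varphi(v^n))$ does not converge.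
\end{remark}

\section{Covers of $X$ seen from one fiber}\label{sec:slices}

For $G\subseteq X$ and a fiber $\{x\}\times K\subseteq X$ let $G_x=\{y\in K:(x,y)\in G\}$, and use the same notation in $X_C$. By Remark~\ref{rem:fibers}, openness of $G$ does not force a given slice $G_x$ to be open in $K$. Nevertheless, a countable cozero cover induces an open cover of $K$ on some fiber.

\begin{proposition}\label{prop:slices}
Let $\mathcal G$ be a countable cover of $X$ by cozero sets. There is $x$ with $\{x\}\times K\subseteq X$ such that the sets $\operatorname{int}_KG_x$, $G\in\mathcal G$, cover $K$.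
\end{proposition}

\begin{proof}
Write each $G\in\mathcal G$ as $\{z:f_G(z)\ne0\}$ with $f_G$ continuous. By Lemma~\ref{lem:factor}, (S1) and (S2), there is an infinite countable saturated set $C$ such that $f_G=g_G\circ\pi_C$ with $g_G$ continuous, for all $G\in\mathcal G$. The sets $G'=\{z\in X_C:g_G(z)\ne0\}$ are open, $G=\pi_C^{-1}(G')$, and they cover $X_C$ because $\pi_C$ is onto.

Suppose that for every $u\in T^C$ there is a point $\varphi(u)\in K$ that lies in none of the sets $\operatorname{int}_KG'_u$. Take $z^*=(w,y^*)$ and $(v^n)$ from Lemma~\ref{lem:approx}, and choose $G\in\mathcal G$ and a basic neighborhood $O(z^*;F,m,\delta)\subseteq G'$. For large $n$ we have $v^n_\xi\in N_m(e_\xi(z^*))$ for all $\xi$ in the finite set $F$, and $\varphi(v^n)\in B(y^*,\delta)$. By~\eqref{eq:forget}, $B(y^*,\delta)\subseteq G'_{v^n}$, so $\varphi(v^n)\in\operatorname{int}_KG'_{v^n}$, a contradiction. Hence for some $u\in T^C$ the sets $\operatorname{int}_KG'_u$ cover $K$. Extend $u$ by $\emptyset$ to $x\in T^{\mathfrak c}$; then $\{x\}\times K\subseteq X$ and $G_x=G'_u$.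
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be the space of Section~\ref{sec:X} for $K=[0,1]$. It is completely regular and Hausdorff, $|X|=\mathfrak c$, its weight is at most $\mathfrak c$, and it is almost strongly zero-dimensional by Proposition~\ref{prop:aszd}. The sets $s^{-1}(0)$ and $s^{-1}(1)$ are disjoint zero sets. Suppose that $U$ is clopen and $s^{-1}(0)\subseteq U\subseteq X\setminus s^{-1}(1)$. Apply Proposition~\ref{prop:slices} to the cozero cover $\{U,X\setminus U\}$. For some $x$ the interiors of the complementary sets $U_x$ and $[0,1]\setminus U_x$ cover $[0,1]$, so both sets are open. But $0\in U_x$ and $1\notin U_x$, which contradicts the connectedness of $[0,1]$.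
\end{proof}

\section{The dimension of $X$}\label{sec:dim}

We first relate $\dim$ to the property studied so far.

\begin{lemma}\label{lem:dimzero}
A space $X$ is strongly zero-dimensional if and only if $\dim X\le0$.
\end{lemma}

\begin{proof}
Let $\dim X\le0$ and let $A,B$ be disjoint zero sets. The cover $\{X\setminus A,X\setminus B\}$ has a finite refinement by pairwise disjoint open sets, which are then clopen. A member that meets $A$ lies in $X\setminus B$, so the union of these members separates $A$ from $B$. Conversely, let $X$ be strongly zero-dimensional and covered by $G_i=\{x:g_i(x)>0\}$, $i=1,\dots,r$, with continuous $g_i\ge0$. The zero sets $Z_i=\{x:g_i(x)=\max_jg_j(x)\}$ cover $X$, and $Z_i\subseteq G_i$ since $\max_jg_j>0$. Take clopen $U_i$ with $Z_i\subseteq U_i\subseteq G_i$; the sets $U_i\setminus\bigcup_{j<i}U_j$ form a disjoint clopen refinement.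
\end{proof}

In a metrizable space cozero sets are the open sets, and $\dim$ is the usual covering dimension. We use the following facts. If $Y$ is separable metrizable and $Y'\subseteq Y$, then $\dim Y'\le\dim Y$ (subspace theorem). If a separable metrizable space is the union of countably many closed subspaces of dimension at most $n$, then its dimension is at most $n$ (countable closed sum theorem). We have $\dim[0,1]^n=n$, and therefore $\dim[0,1]^\omega=\infty$. Finally, the \emph{limit} of an inverse sequence of spaces $Y_j$ with continuous maps $r_j:Y_{j+1}\to Y_j$ is the subspace $\{(y_j):r_j(y_{j+1})=y_j\text{ for all }j\}$ of $\prod_jY_j$, and Nagami's theorem \cite{Nagami} states: \emph{the limit of an inverse sequence of metrizable spaces of dimension at most $n$ has dimension at most $n$.}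

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
Let $X$ be the space of Section~\ref{sec:X} for the given $K$. It is completely regular and Hausdorff, almost strongly zero-dimensional by Proposition~\ref{prop:aszd}, and $s:X\to K$ is a continuous surjection.

\emph{The lower bound.} Let $n\ge0$ be an integer with $n\le\dim K$. Since $\dim K\le n-1$ fails, there is a finite open cover $\mathcal V$ of $K$ such that every finite open cover of $K$ refining $\mathcal V$ has $n+1$ distinct members with a common point. The sets $s^{-1}(V)$, $V\in\mathcal V$, form a finite cozero cover of $X$. Suppose that it has a refinement $\mathcal G$ that is a finite cozero cover in which any $n+1$ distinct members have empty intersection. Take $x$ from Proposition~\ref{prop:slices}. The sets $\operatorname{int}_KG_x$, $G\in\mathcal G$, form a finite open cover of $K$. It refines $\mathcal V$, since $G\subseteq s^{-1}(V)$ gives $G_x\subseteq V$. Any $n+1$ distinct members of it come from $n+1$ distinct members of $\mathcal G$, and a common point $y$ would give the common point $(x,y)$ of these. This contradicts the choice of $\mathcal V$. So $\dim X\ge n$,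 and hence $\dim X\ge\dim K$.

\emph{The upper bound.} Let $n=\dim K<\infty$. We show that $\dim X_C\le n$ for every countable saturated $C$, by induction on the order type of $C$. For $C=\emptyset$ we have $X_C=K$. The sets $C\cap\eta$ with $\eta\in C$ are saturated by (S2) and are proper initial segments of $C$, so the inductive hypothesis applies to them.

Suppose that $C$ has a largest element $\eta$, and let $C'=C\cap\eta$. Then $X_C$ is the union of the countably many closed sets $e_\eta^{-1}(a)$, $a\in P$. On such a set $e_\eta$ is constant, so its topology is generated by $s$ and the maps $e_\xi$ with $\xi\in C'$, and the coordinate $x_\eta$ is constant, so the restriction map to $X_{C'}$ is injective on it. Hence the restriction map embeds $e_\eta^{-1}(a)$ into $X_{C'}$. The subspace theorem and the countable closed sum theorem give $\dim X_C\le n$.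

Suppose that $C\ne\emptyset$ has no largest element. As $C$ is countable, there are $\gamma_0<\gamma_1<\cdots$ in $C$ with $C=\bigcup_j(C\cap\gamma_j)$. The spaces $X_{C\cap\gamma_j}$ with the restriction maps form an inverse sequence of metrizable spaces. The map that sends a point of $X_C$ to the sequence of its restrictions is a bijection onto the limit, and under it the topology of the limit is generated by $s$ and the maps $e_\xi$ with $\xi\in\bigcup_j(C\cap\gamma_j)=C$. So $X_C$ is homeomorphic to the limit, and $\dim X_C\le n$ by Nagami's theorem.

Now let $\mathcal G$ be a finite cozero cover of $X$. As in the proof of Proposition~\ref{prop:slices}, it is the preimage under some $\pi_C$ of a finite open cover of $X_C$. Refine the latter to a finite open cover in which any $n+2$ distinct members have empty intersection. Its members are cozero sets of the metrizable space $X_C$, so their preimages under $\pi_C$ are cozero sets of $X$; they cover $X$, refine $\mathcal G$, and any $n+2$ distinct ones have empty intersection. Thus $\dim X\le n$.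

Taking $K=[0,1]^n$ for $n\in\omega$ and $K=[0,1]^\omega$ gives the values $0,1,2,\dots$ and $\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Karlova}
Olena Karlova, \emph{On Baire-one mappings with zero-dimensional domains}, arXiv:1512.01937 (2015).

\bibitem{Nagami}
Nagami (1959).

\end{thebibliography}
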